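# Doubling and reversing the bottom row of a monotone triangle

## A guess about doubled rows, tested on short rows

Count the monotone triangles that stand on a row $k_1<\dots<k_n$. The count is a polynomial $\alpha$ in the $k_i$, so it can also be evaluated at rows that do not increase, for instance at the row obtained by writing every entry twice and reversing the order. Someone who is shown the identity
$$\alpha(n;2,4,\dots,2n)=\alpha(2n;2n,2n,2n-2,2n-2,\dots,2,2)\qquad(n\ge 1) \tag{1}$$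
would first guess that it is true, and true because doubling and reversing a row never changes the value of $\alpha$. The first half of this guess is right, and these notes prove it. The second half is wrong, and the way in which it fails tells us what a proof must use.

**Definition.** A *Monotone Triangle* of size $n$ is a triangular array of integers $(a_{i,j})_{1\le j\le i\le n}$ with rows $(a_{i,1},\dots,a_{i,i})$, such that $a_{i,j}<a_{i,j+1}$ and $a_{i+1,j}\le a_{i,j}\le a_{i+1,j+1}$. Row $n$ is the bottom row.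

For example, on the bottom row $(2,4)$ there are three Monotone Triangles, with top entry $2$, $3$ or $4$.

We take the following from the statement of the problem. For each $n\ge1$ there is a unique polynomial $\alpha(n;k_1,\dots,k_n)$, of degree $n-1$ in each variable, whose value at every strictly increasing integer sequence is the number of Monotone Triangles with that bottom row. It may be evaluated at every $k\in\mathbb Z^n$. It is also known that $\alpha(n;2,4,\dots,2n)$ is the number of Vertically Symmetric Alternating Sign Matrices (VSASMs) of size $2n+1$; the proof does not use this. Identity (1) is stated as a conjecture ("seems to hold") in Lukas Riegler, "Generalized Monotone Triangles: an extended Combinatorial Reciprocity Theorem", arXiv:1207.4437 (2012).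

To compute small cases, delete the bottom row: for $k_1<\dots<k_n$,
$$\alpha(n;k_1,\dots,k_n)=\sum_{l}\alpha(n-1;l_1,\dots,l_{n-1}),\qquad l_1<\dots<l_{n-1},\quad k_b\le l_b\le k_{b+1}. \tag{2}$$
Thus $\alpha(1;k_1)=1$ and $\alpha(2;k_1,k_2)=k_2-k_1+1$. For $n=3$, sum $l_2-l_1+1$ over all $k_1\le l_1\le k_2\le l_2\le k_3$ and remove the one pair that is not strictly increasing, $l_1=l_2=k_2$, which contributed $1$. With $a=k_2-k_1+1$ and $b=k_3-k_2+1$ there are $ab$ pairs, and the average of $l_2-l_1+1$ is $\frac{k_3-k_1}{2}+1=\frac{a+b}2$. Hence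
$$\alpha(3;k_1,k_2,k_3)=\tfrac12ab(a+b)-1 . \tag{3}$$
For instance $\alpha(3;1,2,3)=7$.

For $n=4$ and increasing $k$, sum $\alpha(3;l)$ over all $l_b\in[k_b,k_{b+1}]$, then subtract the terms with $l_1=l_2=k_2$ and those with $l_2=l_3=k_3$. (Both cannot happen at once.) If $p$ is a polynomial, $\sum_{l=a}^bp(l)$ is a polynomial in $a,b$; for $b<a$ its value is $-\sum_{l=b+1}^{a-1}p(l)$. With this reading the formula holds for all $k\in\mathbb Z^4$, since two polynomials that agree on increasing sequences agree. For $k=(d,d,0,0)$ with $d\ge1$, the sum over $l_1$ has the single term $l_1=d$, the sum over $l_3$ the single term $l_3=0$, and the sum over $l_2$ "from $d$ to $0$" is $-\sum_{l=1}^{d-1}$. The two subtractions remove $l=d$ and $l=0$. So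
$$\alpha(4;d,d,0,0)=-\sum_{l=0}^{d}\alpha(3;d,l,0),\qquad \alpha(3;d,l,0)=\tfrac12(l-d+1)(1-l)(2-d)-1. \tag{4}$$
Since $(l-d+1)(1-l)=1-d+dl-l^2$, summing over $0\le l\le d$ gives
$$(d+1)\Big[1-d+\frac{d^2}{2}-\frac{d(2d+1)}6\Big]=\frac{(d+1)(d-1)(d-6)}6 .$$
Therefore
$$\alpha(4;d,d,0,0)=(d+1)\Big[1+\frac{(d-1)(d-2)(d-6)}{12}\Big]=\frac{d(d+1)(d-4)(d-5)}{12}. \tag{5}$$

Now test the guess. For $n=1$ both sides are $1$, since $\alpha(2;k,k)=1$. For $n=2$ only $d=k_2-k_1$ matters, because $\alpha$ does not change when all entries are shifted by the same integer. The guess would say $\alpha(4;d,d,0,0)=\alpha(2;0,d)=d+1$. For $d=1$ we get $2=2$; for $d=2$ we get $3=3$, which is (1) for $n=2$. For $d=3$ we get $2\neq4$. By (5), equality for $d\ge1$ holds exactly when $(d-1)(d-2)(d-6)=0$.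

So doubling and reversing does change $\alpha$ in general, and a proof of (1) must use that the row advances in steps of $2$. The value $d=6$ is a numerical coincidence in a sense made precise in the last section.

## Why the row recursion alone gives no induction

The obvious plan is induction on $n$ through (2). On the left of (1) with $n=3$, the recursion produces the eight rows $(l_1,l_2)$ with $l_1\in\{2,3,4\}$, $l_2\in\{4,5,6\}$, $(l_1,l_2)\ne(4,4)$, and
$$\alpha(3;2,4,6)=(3+4+5)+(2+3+4)+(2+3)=26 .$$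
Five of these eight rows are not translates of $(2,4)$, so the induction hypothesis says nothing about them. On the right, deleting one row from a row of length $2n$ leaves odd length, and a row of odd length is never doubled; for $n=2$ the rows in (4) are $(d,l,0)$. The family in (1) is not closed under (2), and this is where the plan stops.

The way out is to attach a variable to every row, so that (1) becomes an identity of Laurent polynomials. Such an identity can be specialized at points other than $1$, and we shall find specializations for which the family is closed.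

## One variable for each row

**Definition.** Put
$$f(u,v)=\frac{1-u+uv}{v-u},\qquad\text{so that}\qquad f(u,v)+f(v,u)=1. \tag{6}$$
For a rational function $P$ of $y_1,\dots,y_M$ (possibly also of a parameter $t$) put
$$S_M[P]=\sum_{\sigma\in\mathfrak S_M}P(y_{\sigma(1)},\dots,y_{\sigma(M)})\prod_{1\le i<j\le M}f(y_{\sigma(i)},y_{\sigma(j)}). \tag{7}$$
For $k\in\mathbb Z^N$ let $F_k(u_1,\dots,u_N)=S_N[u_1^{k_1}\cdots u_N^{k_N}]$, and $F_\emptyset=1$.

We read $\sigma$ as placing the variable $y_{\sigma(i)}$ in position $i$; every pair contributes $f(\text{earlier},\text{later})$. The sum in (6) is $\frac{(1-u+uv)-(1-v+uv)}{v-u}=1$. For $N=2$,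
$$F_{(0,0)}=f(u,v)+f(v,u)=1,$$
$$F_{(1,0)}=uf(u,v)+vf(v,u)=\frac{u(1-u+uv)-v(1-v+uv)}{v-u}=-1+u+v-uv=-(1-u)(1-v),$$
$$F_{(0,1)}=vf(u,v)+uf(v,u)=\frac{v(1-u+uv)-u(1-v+uv)}{v-u}=1+uv.$$
At $u=v=1$ the values are $1,0,2$, which are $\alpha(2;0,0)$, $\alpha(2;1,0)$, $\alpha(2;0,1)$. We shall prove that $F_k(1,\dots,1)=\alpha(N;k)$ always.

Four elementary properties will be used.

*Laurent polynomial.* If $P$ is a Laurent polynomial, so is $S_M[P]$, and it is symmetric. Indeed the denominator of the product in (7) is $\prod_{i<j}(y_{\sigma(j)}-y_{\sigma(i)})=\operatorname{sgn}(\sigma)\prod_{i<j}(y_j-y_i)$. So $S_M[P]$ is the antisymmetrization of $P\prod_{i<j}(1-y_i+y_iy_j)$ divided by $\prod_{i<j}(y_j-y_i)$. An antisymmetric Laurent polynomial vanishes when $y_i=y_j$, hence is divisible by every $y_j-y_i$.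

*Range of exponents.* In $F_k$ each variable has exponents between $\min k_i$ and $\max k_i$, because all factors stay finite at $0$ and $\infty$:
$$\begin{aligned}u\to\infty:&\quad f(u,w)\to1-w,\quad f(w,u)\to w;\\ u\to0:&\quad f(u,w)\to\tfrac1w,\quad f(w,u)\to\tfrac{w-1}{w}.\end{aligned} \tag{8}$$

*Shift.* $F_{k+(c,\dots,c)}=(u_1\cdots u_N)^cF_k$.

*Inversion of all variables.* A direct computation gives $f(1/u,1/v)=\frac{1-v+uv}{u-v}=f(v,u)$. Reading positions from right to left, $F_k(1/u_1,\dots,1/u_N)=F_{(-k_N,\dots,-k_1)}(u_1,\dots,u_N)$.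

We write $1^m$ for $m$ arguments equal to $1$. The results are these.

**Theorem 1.** $\alpha(n;2,4,\dots,2n)=\alpha(2n;2n,2n,2n-2,2n-2,\dots,2,2)$ for all $n\ge1$.

**Theorem 2.** Let $\Phi_n=F_{(n-1,n-1,n-3,n-3,\dots,1-n,1-n)}$ ($2n$ variables) and $\varphi_n=F_{(1-n,3-n,\dots,n-1)}$ ($n$ variables). Then
$$\Phi_n(u_1,\dots,u_n,1^n)=\varphi_n(u_1,\dots,u_n). \tag{9}$$

Once $F_k(1,\dots,1)=\alpha(N;k)$ is known, the shift property at $u=1$ gives $\alpha(N;k+(c,\dots,c))=\alpha(N;k)$. Shifting by $n+1$ then turns (9) at $u_i=1$ into Theorem 1.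

## Wheels, and an interpolation that is one point short

The factor $f(u,v)$ vanishes exactly when $v=1-\frac1u$. The map $u\mapsto1-\frac1u$ has order three; its cycle is
$$u\ \mapsto\ 1-\tfrac1u\ \mapsto\ \tfrac1{1-u}\ \mapsto\ u .$$

**Lemma 3 (wheel property).** For $N\ge3$, $F_k$ vanishes when three of its variables are $u$, $1-\frac1u$, $\frac1{1-u}$.

*Proof.* Call them $u_1,u_2,u_3$. Then $f(u_1,u_2)=f(u_2,u_3)=f(u_3,u_1)=0$. (For generic values of $u$ and the other variables no denominator vanishes.) A term of (7) can be nonzero only if $u_2$ stands before $u_1$, $u_3$ before $u_2$, and $u_1$ before $u_3$. That is impossible. $\square$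

This suggests a plan. Put $u_2=1-\frac1{u_1}$ in both sides of (9). By Lemma 3 what remains vanishes whenever another variable equals $v=\frac1{1-u_1}$, so it contains the factors $v-u_j$; one hopes the quotient is the same object for $n-1$. If the two sides agree there by induction, their difference $D$ is zero for $u_1=\frac1{1-u_2}$ and, by symmetry, for $u_1=\frac1{1-u_j}$ and $u_1=1-\frac1{u_j}$, $j=2,\dots,n$. These are $2n-2$ values.

Now count. By the range of exponents, $D$ involves the powers $u_1^{1-n},\dots,u_1^{n-1}$. So $u_1^{n-1}D$ is a polynomial of degree at most $2n-2$ in $u_1$, and $2n-2$ roots do not force it to be zero. We are one point short. The hoped-for recursion is short of factors as well. With $u_2=1-\frac1u$, the left side may grow like $u^{n-1}$ as $u\to\infty$, while $v-u_j\to-u_j$ stays bounded, so the known factors cannot account for the growth.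

Both shortages disappear if the two sides are invariant under inverting *one variable at a time*. Then $D$ is a polynomial of degree at most $n-1$ in $U_1=u_1+u_1^{-1}$, and $2n-2\ge n$ roots suffice. Moreover, vanishing at $u_j=v$ then yields the larger factor $V-U_j$ with $V=v+v^{-1}$, which grows like $u$. The inversion property listed above inverts all variables together, and this is not enough. To see what happens to one variable we must extract it from the sum (7) explicitly.

## Moves that do not change $S_M$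

This section collects the identities that let us rewrite the argument of $S_M$.

**Lemma 4 (locality).** Let $I\subset\{1,\dots,M\}$ be an interval of $s$ positions, let $A$ be symmetric in $(y_i)_{i\in I}$, and let $p,p'$ depend only on $(y_i)_{i\in I}$ and $t$, with $S_s[p]=S_s[p']$. Then $S_M[Ap]=S_M[Ap']$. In particular $S_M[Ap]=0$ if $S_s[p]=0$.

*Proof.* Group the permutations into classes $\{\sigma\tau\}$ with $\tau$ permuting the positions in $I$. A position outside the interval $I$ lies before all of $I$ or after all of $I$. So the product of the factors $f$ over pairs not both in $I$ is symmetric in the variables placed in $I$, and it is constant on the class, as is $A$. The class contributes this common factor times $S_s[p]$, evaluated at the variables placed in $I$. $\square$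

**Lemma 5.** Let $f_i=f(y_i,t)$ and $g_i=f(t,y_i)=1-f_i$. Then

(a) $S_2[1]=1$ and $S_3[1]=0$;

(b) $S_2[-f_1]=g_1g_2$, $\ S_2[-g_2]=f_1f_2$, $\ S_2[g_1f_2]=1$;

(c) $S_3[f_1g_3]=0$.

*Proof.* **Step 1: a three-term identity.** We claim
$$J(v_1,v_2,v_3):=\sum_{i=1}^3\prod_{j\ne i}f(v_i,v_j)=0. \tag{10}$$
$J$ is symmetric, and $J\cdot\prod_{i<j}(v_j-v_i)$ is an antisymmetric polynomial; so $J$ is a polynomial. By (8) it stays bounded as $v_1\to\infty$, so it does not depend on $v_1$ and equals its limit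
$$(1-v_2)(1-v_3)+v_2f(v_2,v_3)+v_3f(v_3,v_2).$$
The last two terms form $F_{(1,0)}(v_2,v_3)=-(1-v_2)(1-v_3)$, as computed above. Hence $J=0$.

**Step 2: part (a).** $S_2[1]=1$ is (6). Grouping $S_3[1]$ by the variable in the first position, the other two contribute $S_2[1]=1$. So $S_3[1]=J=0$.

**Step 3: part (b).** By (10) for $(t,y_1,y_2)$,
$$S_2[f_1]=f(y_1,t)f(y_1,y_2)+f(y_2,t)f(y_2,y_1)=J(t,y_1,y_2)-g_1g_2=-g_1g_2 .$$
Since $f_1+f_2$ is symmetric, $S_2[f_1]+S_2[f_2]=f_1+f_2$. Thus $S_2[f_2]=f_1+f_2+(1-f_1)(1-f_2)=1+f_1f_2$. Then $S_2[-g_2]=S_2[f_2]-S_2[1]=f_1f_2$, and $S_2[g_1f_2]=S_2[f_2]-S_2[f_1f_2]=1+f_1f_2-f_1f_2=1$.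

**Step 4: part (c).** We have $S_2[f_1]=-g_1g_2=S_2[-g_1g_2]$. By Lemma 4 with $I=\{1,2\}$ and $A=g_3$, $S_3[f_1g_3]=S_3[-g_1g_2g_3]=-g_1g_2g_3\,S_3[1]=0$. $\square$

## Inserting the last variable

We now isolate one variable $t$ of $F_k$. The building block is, for integers $l,m$,
$$R^{l,m}(y)=t^my^lf(y,t)+t^ly^mf(t,y),$$
which is $F_{(l,m)}(y,t)$. Clearly $R^{l+c,m+c}=(ty)^cR^{l,m}$. We computed $R^{0,1}=1+ty$. Also
$$R^{-1,1}=\frac{t^2(1-y+yt)-y^2(1-t+ty)}{ty(t-y)}=\frac{(t+y)-ty+ty(t+y)}{ty}.$$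
So, with $T=t+t^{-1}$ and $Y=y+y^{-1}$,
$$R^{l,l+2}(y)=(ty)^{l+1}(T+Y-1),\qquad R^{l,l+1}(y)=(ty)^l(1+ty). \tag{11}$$
This is where step $2$ enters: up to a monomial, $R^{l,l+2}$ is invariant under $t\mapsto t^{-1}$.

**Proposition 6 (insertion formulas).** (i) For $N\ge2$ and $k\in\mathbb Z^N$,
$$F_k(y_1,\dots,y_{N-1},t)=t^{-(k_2+\dots+k_{N-1})}S_{N-1}\Big[\sum_M(-1)^{|M|}\prod_{b\in M}t^{k_b+k_{b+2}}(y_by_{b+1})^{k_{b+1}}\prod_{b\notin M\cup(M+1)}R^{k_b,k_{b+1}}(y_b)\Big], \tag{12}$$
where $M$ runs over the subsets of $\{1,\dots,N-2\}$ without two consecutive elements, and $b\le N-1$ in the last product.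

(ii) For $n\ge2$, $k\in\mathbb Z^n$ and $K=(k_1,k_1,k_2,k_2,\dots,k_n,k_n)$,
$$F_K(y_1,\dots,y_{2n-1},t)=(-1)^{n-1}t^{-(k_2+\dots+k_{n-1})}S_{2n-1}\Big[\prod_{b=1}^ny_{2b-1}^{k_b}\prod_{b=1}^{n-1}R^{k_{b+1},k_b}(y_{2b})\Big]. \tag{13}$$

*Proof of (i).* **Step 1: group by the position of $t$.** If $t$ is in position $a$, the variable in place $b$ among the remaining ones has exponent $k_b$ and meets $t$ in the factor $f(y_b,t)$ when $b<a$; when $b\ge a$ it has exponent $k_{b+1}$ and the factor is $f(t,y_b)$. So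
$$F_k(y,t)=\sum_{a=1}^Nt^{k_a}S_{N-1}\Big[\prod_{b<a}P_b\prod_{b=a}^{N-1}Q_b\Big],\quad P_b=y_b^{k_b}f(y_b,t),\quad Q_b=y_b^{k_{b+1}}f(t,y_b). \tag{14}$$

**Step 2: recognize these terms inside a product.** We have $R^{k_b,k_{b+1}}(y_b)=t^{k_{b+1}}P_b+t^{k_b}Q_b$. Expand $\prod_{b=1}^{N-1}R^{k_b,k_{b+1}}(y_b)$ into words in $P,Q$. The word $P^{a-1}Q^{N-a}$ carries the power of $t$ with exponent $(k_2+\dots+k_a)+(k_a+\dots+k_{N-1})=k_a+(k_2+\dots+k_{N-1})$. So $t^{k_2+\dots+k_{N-1}}F_k$ is $S_{N-1}$ of the sum over exactly those words that contain no factor $QP$. For $N=3$, for instance, $PP$, $PQ$, $QQ$ are wanted and $QP$ is not.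

**Step 3: remove the unwanted words.** Occurrences of $QP$ cannot overlap. By inclusion–exclusion the sum over words without $QP$ is $\sum_M(-1)^{|M|}$ times the sum over words having $QP$ at $(b,b+1)$ for every $b\in M$, where $M$ has no two consecutive elements. Positions outside $M\cup(M+1)$ are free and contribute the full $R^{k_b,k_{b+1}}(y_b)$. A marked pair contributes
$$t^{k_b}Q_b\,t^{k_{b+2}}P_{b+1}=t^{k_b+k_{b+2}}(y_by_{b+1})^{k_{b+1}}f(t,y_b)f(y_{b+1},t).$$
Apart from $f(t,y_b)f(y_{b+1},t)$, everything is symmetric in $y_b,y_{b+1}$. Since $S_2[g_1f_2]=1=S_2[1]$, Lemma 4 lets us replace $f(t,y_b)f(y_{b+1},t)$ by $1$, one marked pair after another. This is (12).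

*Proof of (ii).* **Step 1: group by the block of $t$.** Let $t$ lie in block $a$, the positions $2a-1,2a$. The other variable in the block is $y_{2a-1}$, with exponent $k_a$, and the two orders contribute $f(t,y_{2a-1})+f(y_{2a-1},t)=1$. For $b<a$ the variables $y_{2b-1},y_{2b}$ fill block $b$. For $b\ge a$ the variables $y_{2b},y_{2b+1}$ fill block $b+1$. In every case $y_{2c-1}$ has exponent $k_c$. So
$$F_K=\sum_{a=1}^nt^{k_a}S_{2n-1}\Big[\prod_{c=1}^ny_{2c-1}^{k_c}\prod_{b<a}y_{2b}^{k_b}f(y_{2b-1},t)f(y_{2b},t)\prod_{b=a}^{n-1}y_{2b}^{k_{b+1}}f(t,y_{2b})f(t,y_{2b+1})\Big].$$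

**Step 2: halve the number of factors containing $t$.** In each pair above the two variables have equal exponents, and the pairs are disjoint. Lemma 4 and Lemma 5(b) allow us to replace $f(y_{2b-1},t)f(y_{2b},t)$ by $-f(t,y_{2b})$, using $S_2[f_1f_2]=f_1f_2=S_2[-g_2]$. They also allow us to replace $f(t,y_{2b})f(t,y_{2b+1})$ by $-f(y_{2b},t)$, using $S_2[g_1g_2]=g_1g_2=S_2[-f_1]$. Now only the even-numbered variables meet $t$:
$$F_K=(-1)^{n-1}\sum_{a=1}^nt^{k_a}S_{2n-1}\Big[\prod_cy_{2c-1}^{k_c}\prod_{b<a}P_b\prod_{b=a}^{n-1}Q_b\Big],\quad P_b=y_{2b}^{k_b}f(t,y_{2b}),\quad Q_b=y_{2b}^{k_{b+1}}f(y_{2b},t).$$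

**Step 3: recognize a product, with nothing to remove.** Here $R^{k_{b+1},k_b}(y_{2b})=t^{k_{b+1}}P_b+t^{k_b}Q_b$. In the expansion of $\prod_{b=1}^{n-1}R^{k_{b+1},k_b}(y_{2b})$ the words $P^{a-1}Q^{n-a}$ carry $t^{k_a+(k_2+\dots+k_{n-1})}$, as before. Every other word contains $Q_bP_{b+1}$ for some $b$. In such a word $y_{2b}$, $y_{2b+1}$, $y_{2b+2}$ all have exponent $k_{b+1}$, and the only other factor containing them is $f(y_{2b},t)f(t,y_{2b+2})$. By $S_3[f_1g_3]=0$ and Lemma 4 on $I=\{2b,2b+1,2b+2\}$ the word contributes $0$. This is (13). $\square$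

## All variables equal to one

This section links $F_k$ to $\alpha$.

**Proposition 7.** If $k_1<\dots<k_N$ and $N\ge2$, then
$$F_k(y_1,\dots,y_{N-1},1)=\sum_lF_l(y_1,\dots,y_{N-1}),\qquad l_1<\dots<l_{N-1},\ k_b\le l_b\le k_{b+1}. \tag{15}$$
For all $k\in\mathbb Z^N$, $F_k(1,\dots,1)=\alpha(N;k)$.

*Proof.* **Step 1: the recursion.** At $t=1$ we have $f(y,1)=\frac1{1-y}$ and $f(1,y)=\frac y{y-1}$, so for $l\le m$
$$R^{l,m}(y)\big|_{t=1}=\frac{y^l-y^{m+1}}{1-y}=\sum_{j=l}^my^j .$$
Formula (12) at $t=1$ therefore gives $F_k(y,1)=\sum_lF_l(y)\sum_M(-1)^{|M|}$. Here $l$ runs over all sequences with $k_b\le l_b\le k_{b+1}$, and $M$ over the subsets of $B(l)=\{b:l_b=l_{b+1}=k_{b+1}\}$. ($B(l)$ has no consecutive elements, because $l_{b+1}$ cannot equal both $k_{b+1}$ and $k_{b+2}$.) The inner sum is $1$ if $B(l)=\emptyset$ and $0$ otherwise. Since $l_b\le k_{b+1}\le l_{b+1}$, the set $B(l)$ is empty exactly when $l$ is strictly increasing.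

**Step 2: increasing $k$.** $F_{(k_1)}(1)=1$. By (15), the numbers $F_k(1,\dots,1)$ for increasing $k$ satisfy (2), so they count Monotone Triangles with bottom row $k$.

**Step 3: all $k$.** We show that $F_k(1,\dots,1)$ is a polynomial in $k$. Write $\prod_{i<j}(1-u_i+u_iu_j)=\sum_mc_mu^m$. Then $F_k=\sum_mc_ms_{k+m}$ with
$$s_p(u)=\frac{\sum_\sigma\operatorname{sgn}(\sigma)\prod_iu_{\sigma(i)}^{p_i}}{\prod_{i<j}(u_j-u_i)}.$$
For $u_j=q^{j-1}$ the numerator is the Vandermonde determinant in $q^{p_1},\dots,q^{p_N}$, so $s_p=\prod_{i<j}\frac{q^{p_j}-q^{p_i}}{q^{j-1}-q^{i-1}}$. As $q\to1$ this tends to $s_p(1,\dots,1)=\prod_{i<j}\frac{p_j-p_i}{j-i}$. Hence $F_k(1,\dots,1)$ is a polynomial in $k$, of degree at most $N-1$ in each $k_i$. A polynomial vanishing at all strictly increasing integer sequences is zero: for fixed $k_1<\dots<k_{N-1}$ it has infinitely many roots $k_N$, so all its coefficients as a polynomial in $k_N$ vanish there, and we repeat with $k_{N-1}$, and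 so on. So $F_k(1,\dots,1)=\alpha(N;k)$ for all $k$. $\square$

## Inverting a single variable

Write $U_i=u_i+u_i^{-1}$. The next statement supplies what the interpolation was missing.

**Proposition 8.** $\Phi_n\in\mathbb Q[U_1,\dots,U_{2n}]$ and $\varphi_n\in\mathbb Q[U_1,\dots,U_n]$, and both have degree at most $n-1$ in each $U_i$.

*Proof.* $\Phi_1=F_{(0,0)}=1$ and $\varphi_1=1$. Let $n\ge2$.

**Step 1: $\Phi_n$ depends on $t$ only through $T$.** Use (13) with $k_b=n+1-2b$. By (11), $R^{k_{b+1},k_b}(y_{2b})=(ty_{2b})^{n-2b}(T+Y_{2b}-1)$. Outside the factors $T+Y_{2b}-1$ the exponent of $t$ is $\sum_{b=1}^{n-1}(n-2b)-\sum_{b=2}^{n-1}k_b=0-0=0$. (For the second sum, $k_1+k_n=0$ and $\sum_{b=1}^nk_b=0$.) So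
$$\Phi_n(y,t)=(-1)^{n-1}S_{2n-1}\Big[\prod_{b=1}^ny_{2b-1}^{n+1-2b}\prod_{b=1}^{n-1}y_{2b}^{n-2b}(T+Y_{2b}-1)\Big], \tag{16}$$
a polynomial in $T$ of degree at most $n-1$ whose coefficients are Laurent polynomials in $y$.

**Step 2: the same for $\varphi_n$.** Use (12) with $k_b=2b-n-1$. By (11), $R^{k_b,k_{b+1}}(y_b)=(ty_b)^{k_b+1}(T+Y_b-1)$. For a marked pair, $k_b+k_{b+2}=2k_b+4=(k_b+1)+(k_{b+1}+1)$, which is the power of $t$ that the two unmarked factors would have given. So for every $M$ the free exponent of $t$ is $\sum_{b=1}^{n-1}(2b-n)-\sum_{b=2}^{n-1}k_b=0$, and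
$$\varphi_n(y,t)=S_{n-1}\Big[\sum_M(-1)^{|M|}\prod_{b\in M}(y_by_{b+1})^{k_{b+1}}\prod_{b\notin M\cup(M+1)}y_b^{k_b+1}(T+Y_b-1)\Big], \tag{17}$$
again of degree at most $n-1$ in $T$.

**Step 3: all variables.** Both functions are invariant under $t\mapsto t^{-1}$ and are symmetric, hence invariant under each $u_i\mapsto u_i^{-1}$ separately. A Laurent polynomial $\sum c_ku^k$ with $c_k=c_{-k}$ is a polynomial in $U=u+u^{-1}$, by $u^{k+1}+u^{-k-1}=U(u^k+u^{-k})-(u^{k-1}+u^{1-k})$. Apply this to one variable after the other; the coefficients keep the remaining invariances. The degree bound for one variable is in Steps 1 and 2, and for the others it follows by symmetry. $\square$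

For example, $\varphi_2=F_{(-1,1)}=U_1+U_2-1$, with value $3=\alpha(2;2,4)$ at $u=(1,1)$.

## What is left when $u_2=1-1/u_1$

Let $u=u_1$, $u_2=1-\frac1u$, $v=\frac1{1-u}$ and $V=v+v^{-1}=\frac1{1-u}+1-u$. Then
$$V-2=\frac{(1-(1-u))^2}{1-u}=\frac{u^2}{1-u}. \tag{18}$$
We shall show that certain quotients do not depend on $u$ by showing that they have no poles. The following lemma makes "no poles for generic values of the other variables" rigorous.

**Lemma 9.** Let $H$ be a polynomial in $w_3,\dots,w_m$ whose coefficients are rational functions of $u$. Suppose that for each $u_0\in\mathbb C\cup\{\infty\}$ there is a nonzero polynomial $\delta$ in the $w_j$ such that, for complex values of the $w_j$ with $\delta\neq0$, the function $u\mapsto H$ has no pole at $u_0$. Then $H$ does not involve $u$.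

*Proof.* Suppose some coefficient had a pole at $u_0$, and let $r\ge1$ be the largest pole order of the coefficients there. The leading Laurent coefficient of $H$ at $u_0$, of order $r$, is a nonzero polynomial in the $w_j$. It is nonzero at some point with $\delta\ne0$, and there $H$ has a pole at $u_0$, a contradiction. So all coefficients are rational functions without poles on $\mathbb C\cup\{\infty\}$, that is, constants. $\square$

**Proposition 10.** For $n\ge2$,
$$\Phi_n(u,1-\tfrac1u,u_3,\dots,u_{2n})=\Big(\frac{u-1}{u^2}\Big)^{n-1}\prod_{j=3}^{2n}(V-U_j)\;\Phi_{n-1}(u_3,\dots,u_{2n}), \tag{19}$$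
$$\varphi_n(u,1-\tfrac1u,u_3,\dots,u_n)=(-1)^{n-1}\frac{u^2}{1-u}\prod_{j=3}^n(V-U_j)\;\varphi_{n-1}(u_3,\dots,u_n,1). \tag{20}$$

For $n=2$, (20) can be checked at once: $U_1+U_2-1=u+\frac1u+1-\frac1u+\frac u{u-1}-1=-\frac{u^2}{1-u}$.

*Proof.* Let $\Psi$ and $\psi$ be the left sides of (19) and (20).

**Step 1: divisibility.** By Proposition 8, $\Psi$ and $\psi$ are polynomials in the $U_j$, $j\ge3$, with coefficients in $\mathbb Q(u)$. By Lemma 3 they vanish when $u_j=v$, that is, when $U_j=V$. So they are divisible by each $V-U_j$. These factors are pairwise coprime, hence $\Psi$ and $\psi$ are divisible by $\prod_{j\ge3}(V-U_j)$ in $\mathbb Q(u)[U_3,U_4,\dots]$.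

**Step 2: possible poles.** $\Psi$ and $\psi$ have degree at most $n-1$ in each of $U_1=u+\frac1u$ and $U_2=\frac{u-1}u+\frac u{u-1}$. Now $U_1$ has simple poles at $0,\infty$, and $U_2$ has simple poles at $0,1$. So the only poles of $\Psi,\psi$ in $u$ are at $0$ (order at most $2(n-1)$), at $1$ (order at most $n-1$) and at $\infty$ (order at most $n-1$). The factor $V-U_j$ has simple poles at $1$ and $\infty$. At any other $u_0$ it is finite, and nonzero if $U_j\ne V(u_0)$; in particular at $0$, where $V=2$, it is nonzero if $U_j\neq2$.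

**Step 3: the quotient for $\Psi$ is independent of $u$.** Let $H=\Psi\,\big(\frac{u^2}{u-1}\big)^{n-1}\big/\prod_{j=3}^{2n}(V-U_j)$. For generic $U_j$ the pole orders of $H$ are at most

* at $0$: $2(n-1)-2(n-1)=0$;
* at $1$: $(n-1)+(n-1)-(2n-2)=0$;
* at $\infty$: $(n-1)+(n-1)-(2n-2)=0$;

and there is no pole elsewhere. By Lemma 9, $H$ does not involve $u$. As $u\to\infty$, $\big(\frac{u^2}{u-1}\big)^{n-1}\sim u^{n-1}$ and $\prod_{j=3}^{2n}(V-U_j)\sim(-u)^{2n-2}=u^{2n-2}$. So $H=\lim_{u\to\infty}u^{-(n-1)}\Psi$.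

**Step 4: that limit.** As $u_1=u\to\infty$ we have $u_2\to1$. By (8) and the values at $t=1$, for $j\ge3$,
$$f(u_1,u_j)\to1-u_j,\quad f(u_j,u_1)\to u_j,\quad f(u_2,u_j)\to\tfrac{u_j}{u_j-1},\quad f(u_j,u_2)\to\tfrac1{1-u_j},$$
while $f(u_1,u_2)=0$ and $f(u_2,u_1)=1$. All factors are bounded, so after division by $u^{n-1}$ only terms with $u_1$ in the first block (exponent $n-1$) survive. They are nonzero only if $u_2$ stands before $u_1$. So $u_2$ is in position $1$ and $u_1$ in position $2$, the monomial $u_2^{n-1}u_1^{n-1}/u^{n-1}$ tends to $1$, and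
$$H=\prod_{j=3}^{2n}\frac{u_j}{u_j-1}(1-u_j)\cdot F_{(n-3,n-3,\dots,1-n,1-n)}(u_3,\dots,u_{2n}).$$
The product is $\prod(-u_j)=\prod u_j$, since there are $2n-2$ factors. By the shift property $H=F_{(n-2,n-2,\dots,2-n,2-n)}=\Phi_{n-1}(u_3,\dots,u_{2n})$. This is (19).

**Step 5: the quotient for $\psi$ is independent of $u$.** Let $h=\psi\,\frac{1-u}{u^2}\big/\prod_{j=3}^n(V-U_j)$. At $1$ the pole order is at most $(n-1)-1-(n-2)=0$, and at $\infty$ at most $(n-1)-1-(n-2)=0$. At $0$ the bound of Step 2 is too weak, so we look at the terms. Let $U_3,\dots,U_n$ be distinct and different from $2$. As $u_1=u\to0$, $u_2\to\infty$ and $u_1u_2=u-1\to-1$. By (8), for $j\ge3$,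
$$f(u_2,u_j)\to1-u_j,\quad f(u_j,u_2)\to u_j,\quad f(u_1,u_j)\to\tfrac1{u_j},\quad f(u_j,u_1)\to\tfrac{u_j-1}{u_j},$$
with $f(u_1,u_2)=0$ and $f(u_2,u_1)=1$. A nonzero term has $u_2$ in position $a$ and $u_1$ in position $c>a$. With $k_b=2b-n-1$ its monomial in $u_1,u_2$ is $u_2^{k_a}u_1^{k_c}=(u_1u_2)^{k_a}u^{2(c-a)}=O(u^2)$. So $\psi=O(u^2)$, $h$ has no pole at $0$, and by Lemma 9 $h$ does not involve $u$. Hence
$$h=\lim_{u\to0}u^{-2}\psi\Big/\prod_{j=3}^n(2-U_j).$$

**Step 6: that limit.** Only $c=a+1$ contributes, with $(u_1u_2)^{k_a}\to(-1)^{k_a}=(-1)^{n+1}$. Let $y=(u_3,\dots,u_n)$. A variable $y_b$ with $b<a$ sits before both $u_2,u_1$, has exponent $k_b$, and gives $y_b\cdot\frac{y_b-1}{y_b}=y_b-1$. A variable $y_b$ with $b\ge a$ sits after them, has exponent $k_{b+2}=k_b+4$, and gives $\frac{1-y_b}{y_b}$. So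
$$\lim_{u\to0}u^{-2}\psi=(-1)^{n+1}\sum_{a=1}^{n-1}S_{n-2}\Big[\prod_{b<a}y_b^{k_b}(y_b-1)\prod_{b=a}^{n-2}y_b^{k_{b+2}}\frac{1-y_b}{y_b}\Big]=\prod_{j=3}^n(1-u_j)\sum_{a=1}^{n-1}(-1)^{n+a}F_{[a]}(y),$$
where $[a]=(k_1,\dots,k_{a-1},k_a+3,\dots,k_{n-2}+3)$.

**Step 7: recognize $\varphi_{n-1}(y,1)$.** The exponents of $\varphi_{n-1}$ are $k_b'=2b-n=k_b+1$. By (14) at $t=1$, a variable with $b<a$ contributes $y_b^{k_b+1}\frac1{1-y_b}$. One with $b\ge a$ contributes $y_b^{k'_{b+1}}\frac{y_b}{y_b-1}=-y_b^{k_b+4}\frac1{1-y_b}$. There are $n-1-a$ variables of the second kind. Taking out $\prod\frac{u_j}{1-u_j}$ we get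
$$\varphi_{n-1}(y,1)=\prod_{j=3}^n\frac{u_j}{1-u_j}\sum_{a=1}^{n-1}(-1)^{n-1-a}F_{[a]}(y).$$
(For $n=2$ this reads $1=F_\emptyset$.) Since $(-1)^{n+a}=-(-1)^{n-1-a}$,
$$\lim_{u\to0}u^{-2}\psi=-\prod_{j=3}^n\frac{(1-u_j)^2}{u_j}\;\varphi_{n-1}(y,1).$$
Finally $2-U_j=-\frac{(1-u_j)^2}{u_j}$, so $\prod_{j=3}^n(2-U_j)=(-1)^n\prod_{j=3}^n\frac{(1-u_j)^2}{u_j}$ and $h=(-1)^{n+1}\varphi_{n-1}(y,1)$. This is (20). $\square$

## Interpolation at $2(n-1)$ points

*Proof of Theorem 2.* We use induction on $n$. For $n=1$ both sides are $1$. Let $n\ge2$ and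
$$D=\Phi_n(u_1,\dots,u_n,1^n)-\varphi_n(u_1,\dots,u_n).$$
By Proposition 8, $D$ is a symmetric element of $\mathbb Q[U_1,\dots,U_n]$, of degree at most $n-1$ in $U_1$.

**Step 1: $D=0$ when $u_2=1-1/u_1$.** Put $u=u_1$ and use (19) with $u_{n+1}=\dots=u_{2n}=1$. For these $n$ indices $V-U_j=V-2=\frac{u^2}{1-u}$ by (18). Since $\big(\frac{u-1}{u^2}\big)^{n-1}\big(\frac{u^2}{1-u}\big)^n=(-1)^{n-1}\frac{u^2}{1-u}$,
$$\Phi_n=(-1)^{n-1}\frac{u^2}{1-u}\prod_{j=3}^n(V-U_j)\;\Phi_{n-1}(u_3,\dots,u_n,1,1^{n-1}).$$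
By the induction hypothesis the last factor is $\varphi_{n-1}(u_3,\dots,u_n,1)$. So the right side is that of (20), which is $\varphi_n$.

**Step 2: many roots.** The relation $u_2=1-\frac1{u_1}$ means $u_1=\frac1{1-u_2}$. By symmetry, $D$, as a polynomial in $U_1$ over $\mathbb Q(u_2,\dots,u_n)$, vanishes for $u_1=\frac1{1-u_j}$ and for $u_1=1-\frac1{u_j}$, $j=2,\dots,n$. The resulting $2(n-1)$ values of $U_1$ are distinct. Indeed $a+a^{-1}=b+b^{-1}$ only if $a=b$ or $ab=1$. For the same $j$ the two values of $u_1$ are different, and their product is $-\frac1{u_j}\ne1$. For different $j$ the values of $U_1$ are nonconstant functions of different independent variables.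

**Step 3: conclusion.** Since $2(n-1)\ge n$, $D$ has more roots in $U_1$ than its degree allows. So $D=0$. $\square$

*Proof of Theorem 1.* By Proposition 7, the shift by $n+1$, and Theorem 2 at $u_i=1$,
$$\alpha(2n;2n,2n,\dots,2,2)=\Phi_n(1^{2n})=\varphi_n(1^n)=\alpha(n;2,4,\dots,2n).\qquad\square$$

The variables also carry finer information, which the remaining four sections extract.

## Odd entries in the row above the bottom

**Proposition 11.** Let $n\ge2$. For each $r$, the number of Monotone Triangles with bottom row $(2,4,\dots,2n)$ having exactly $r$ odd entries in row $n-1$ equals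
$$(-1)^{n-1}\sum\alpha(2n-1;\,2n,l_2,2n-2,l_4,\dots,l_{2n-2},2),$$
summed over $l_{2b}\in\{2n-2b,\,2n-2b+1,\,2n-2b+2\}$ with exactly $r$ of the $l_{2b}$ odd.

For $n=2$ and bottom row $(2,4)$ the counts are $2$ for $r=0$ and $1$ for $r=1$. By (3), $\alpha(3;4,2,2)=\alpha(3;4,4,2)=\alpha(3;4,3,2)=-1$, in agreement.

*Proof.* Theorem 2 and symmetry give $\Phi_n(1^{2n-1},t)=\varphi_n(1^{n-1},t)$. We expand both sides in powers of $T-1$, writing $T+Y-1=y+y^{-1}+(T-1)$.

**Step 1: the left side.** In (16), $y_{2b}^{n-2b}(T+Y_{2b}-1)$ offers the exponents $n-2b\pm1$ with coefficient $1$ and $n-2b$ with coefficient $T-1$. Setting $y=1$ and using Proposition 7 we get $(-1)^{n-1}\sum(T-1)^{r}\alpha(2n-1;n-1,l_2,n-3,l_4,\dots,1-n)$, where $r$ counts the middle choices $l_{2b}=n-2b$. After the shift by $n+1$ the choices are those of the statement, and the middle ones are the odd ones.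

**Step 2: the right side.** In (17) the free factors offer $l_b\in\{k_b,k_b+1,k_{b+1}\}$ with coefficients $1,T-1,1$. A marked pair is the choice $l_b=l_{b+1}=k_{b+1}$, of coefficient $1$. As in Proposition 7, the sum over $M$ leaves only strictly increasing $l$, so $\varphi_n(1^{n-1},t)=\sum_l(T-1)^{r(l)}\alpha(n-1;l)$, with $r(l)$ the number of $b$ with $l_b=k_b+1$. After the shift by $n+1$, $k_b$ becomes $2b$ and $r(l)$ is the number of odd entries of row $n-1$.

Comparing the coefficients of $(T-1)^r$ proves the claim. $\square$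

## Rows with step one

For step $1$ the exponents can be taken from $0$ to $n-1$. Then there are only $n$ coefficients in $u_1$, and the interpolation closes without any inversion invariance.

**Proposition 12.** For all $n\ge1$, $F_{(n-1,n-1,\dots,1,1,0,0)}(u_1,\dots,u_n,1^n)=F_{(0,1,\dots,n-1)}(u_1,\dots,u_n)$. At $u=1$ this gives $\alpha(2n;n,n,\dots,1,1)=\alpha(n;1,\dots,n)$.

*Proof.* Call the two functions $A_n$ ($2n$ variables) and $a_n$ ($n$ variables). By the range of exponents they are polynomials of degree at most $n-1$ in each $u_i$. Let $n\ge2$, $u_2=1-\frac1u$ and $\theta_j=1-u_j+uu_j=(1-u)(v-u_j)$. By Lemma 3, after setting $u_1=u$ both are divisible by $\prod_{j\ge3}\theta_j$ over $\mathbb Q(u)$. Their only poles in $u$ are at $\infty$ (from $u_1$) and at $0$ (from $u_2$), each of order at most $n-1$. For generic $u_j$, $\theta_j$ has a simple pole at $\infty$ and is finite and nonzero at any given finite $u_0$. We apply Lemma 9 with $w_j=u_j$.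

**Step 1: recursion for $A_n$.** $A_nu^{n-1}/\prod_{j=3}^{2n}\theta_j$ has pole order at most $(n-1)-(n-1)=0$ at $0$ and $(n-1)+(n-1)-(2n-2)=0$ at $\infty$. So it does not involve $u$. As $u\to\infty$, the computation of Step 4 of Proposition 10 gives $u^{-(n-1)}A_n\to\prod_{j\ge3}u_j\cdot A_{n-1}$, since the remaining exponents are $(n-2,n-2,\dots,0,0)$, while $\prod\theta_j\sim u^{2n-2}\prod u_j$. Hence
$$A_n(u,1-\tfrac1u,u_3,\dots,u_{2n})=u^{-(n-1)}\prod_{j=3}^{2n}\theta_j\;A_{n-1}(u_3,\dots,u_{2n}).$$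

**Step 2: recursion for $a_n$.** With $k_b=b-1$, the terms in Step 5 of Proposition 10 now carry $(u_1u_2)^{k_a}u^{c-a}$, so $a_n=O(u)$ at $0$. Then $a_n/(u\prod_{j=3}^n\theta_j)$ has no pole at $0$, has order at most $(n-1)-1-(n-2)=0$ at $\infty$, and hence does not involve $u$. In $\lim_{u\to0}u^{-1}a_n$ only $c=a+1$ contributes. The sign $(-1)^{k_a}=(-1)^{a-1}$ cancels the sign $(-1)^{a-1}$ from the $a-1$ factors $y_b-1$. The exponents are $b-1$ for $b<a$ and $k_{b+2}-1=b$ for $b\ge a$. So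
$$\lim_{u\to0}u^{-1}a_n=\prod_{j=3}^n(1-u_j)\sum_{a=1}^{n-1}F_{(0,\dots,a-2,a,\dots,n-2)}(u_3,\dots,u_n)=\prod_{j=3}^n(1-u_j)\;a_{n-1}(u_3,\dots,u_n,1).$$
The last equality is (15): the strictly increasing $l$ with $b-1\le l_b\le b$ are exactly these $n-1$ sequences. (For $n=2$ both sides are $1$.) At $u=0$, $\theta_j=1-u_j$. Hence
$$a_n(u,1-\tfrac1u,u_3,\dots,u_n)=u\prod_{j=3}^n\theta_j\;a_{n-1}(u_3,\dots,u_n,1).$$
For $n=2$: $a_2=1+u_1u_2=u$, as it should be.

**Step 3: interpolation.** For $u_j=1$ we have $\theta_j=u$. So for $u_{n+1}=\dots=u_{2n}=1$ Step 1 reads $A_n=u\prod_{j=3}^n\theta_j\,A_{n-1}(u_3,\dots,u_n,1^n)$. By induction, starting from $A_1=a_1=1$, this equals $a_n$ by Step 2. So $A_n(u_1,\dots,u_n,1^n)-a_n$, of degree at most $n-1$ in $u_1$, vanishes at the $2(n-1)\ge n$ distinct points $\frac1{1-u_j}$, $1-\frac1{u_j}$, $2\le j\le n$; it is zero. The value at $u=1$ follows from Proposition 7 and a shift by $1$. $\square$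

## A symplectic character

Let $\omega=e^{i\pi/3}$ and $\zeta=\omega^2$, so $\omega=-\zeta^2$ and $\omega^{-1}=-\zeta$. The order-three map $u\mapsto1-\frac1u$ becomes multiplication by $\zeta^2$ in the coordinate $x$ defined by
$$u=u(x)=\omega^{-1}\frac{x-\zeta^2}{x-\zeta}. \tag{21}$$

**Definition.** For $\lambda=(\lambda_1\ge\dots\ge\lambda_N\ge0)$ the symplectic character is
$$sp_\lambda(x_1,\dots,x_N)=\frac{\det(x_i^{\lambda_j+N-j+1}-x_i^{-(\lambda_j+N-j+1)})}{\det(x_i^{N-j+1}-x_i^{-(N-j+1)})}.$$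

For $N=1$, $\lambda=(1)$, it is $\frac{x^2-x^{-2}}{x-x^{-1}}=x+x^{-1}$.

**Proposition 13.** With (21) for $u_i$ and $x_i$, $X_i=x_i+x_i^{-1}$ and $\lambda(n)=(n-1,n-1,\dots,1,1,0,0)$,
$$\Phi_n(u_1,\dots,u_{2n})=3^{n(n-1)}\prod_{i=1}^{2n}(X_i+1)^{-(n-1)}\;sp_{\lambda(n)}(x_1,\dots,x_{2n}).$$
Consequently, with $\mathcal M=\{m:1\le m\le3n-1,\ 3\nmid m\}$,
$$\alpha(n;2,4,\dots,2n)=\alpha(2n;2n,2n,\dots,2,2)=3^{-n(n-1)}\frac{\prod_{m\in\mathcal M}m\ \prod_{m<m'\in\mathcal M}(m'^2-m^2)}{\prod_{i=1}^{2n}i\ \prod_{1\le i<j\le2n}(j^2-i^2)}. \tag{22}$$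

For $n=2$, $\mathcal M=\{1,2,4,5\}$ and the quotient is $\frac{40\cdot2449440}{24\cdot151200}=27$, so (22) gives $27/9=3$. Because the left side of (22) is the number of VSASMs of size $2n+1$, as recalled at the start, (22) is an independent derivation of a product formula for that number.

*Proof.* Denote the right side of the first formula by $\Omega_n$. We show that $\Omega_n$ satisfies the degree bound of Proposition 8 and the recursion (19).

**Step 1: the substitution.** Directly, with $(x-\zeta)(x-\zeta^2)=x^2+x+1=x(X+1)$,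
$$U=u+\frac1u=-\frac{\zeta(x-\zeta^2)^2+\zeta^2(x-\zeta)^2}{x^2+x+1}=\frac{x^2+4x+1}{x^2+x+1}=1+\frac3{X+1}. \tag{23}$$
Next, expanding and using $1+\zeta+\zeta^2=0$,
$$1-u(x)+u(x)u(y)=\frac{(x-\zeta)(y-\zeta)+\zeta(x-\zeta^2)(y-\zeta)+\zeta^2(x-\zeta^2)(y-\zeta^2)}{(x-\zeta)(y-\zeta)}=\frac{(\zeta^2-\zeta)(y-\zeta^2x)}{(x-\zeta)(y-\zeta)}.$$
So $u(y)=1-\frac1{u(x)}$ when $y=\zeta^2x$, and, applying this twice, $u(\zeta x)=\frac1{1-u(x)}$.

**Step 2: $sp_\lambda$ as a polynomial.** We have $x^m-x^{-m}=(x-x^{-1})p_m(X)$ with $p_m$ monic of degree $m-1$ (the same recursion as in Proposition 8). The factors $x_i-x_i^{-1}$ cancel, so with $m_j=\lambda_j+N-j+1$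
$$sp_\lambda=\frac{\det(p_{m_j}(X_i))}{\prod_{i<j}(X_i-X_j)}.$$
The numerator is antisymmetric, so $sp_\lambda$ is a symmetric polynomial in the $X_i$. In $X_1$ the numerator has degree at most $m_1-1=\lambda_1+N-1$ and the denominator has degree $N-1$. So $sp_\lambda$ has degree at most $\lambda_1$ in each $X_i$. Comparing leading coefficients in $X_1$ (expand the determinant along the first row), the coefficient of $X_1^{\lambda_1}$, which is also that of $x_1^{\lambda_1}$, equals $sp_{(\lambda_2,\dots,\lambda_N)}(x_2,\dots,x_N)$ if $\lambda_1>\lambda_2$. If $\lambda_1=\lambda_2$ this remains true, because $m_1>m_2$ still makes the first column the only one of degree $m_1-1$.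

By (23), $\frac1{X_i+1}=\frac{U_i-1}3$ and $X_i=\frac3{U_i-1}-1$. So $(X_i+1)^{-(n-1)}X_i^k$ with $0\le k\le n-1$ is a polynomial of degree at most $n-1$ in $U_i$. Hence $\Omega_n$ is a symmetric polynomial in the $U_i$, of degree at most $n-1$ in each.

**Step 3: recursion for $sp_{\lambda(n)}$.** For $\lambda=\lambda(n)$ and $N=2n$ we have $\lambda_{2b-1}=\lambda_{2b}=n-b$, so the exponents are $m_{2b-1}=3(n-b)+2$ and $m_{2b}=3(n-b)+1$. They are the elements of $\mathcal M$, none divisible by $3$. If three variables are $x,\zeta x,\zeta^2x$, the corresponding rows of the numerator sum to zero, because $1+\zeta^m+\zeta^{2m}=0$ for $3\nmid m$. So $sp_{\lambda(n)}=0$. Put $X_*=\zeta x_1+(\zeta x_1)^{-1}$. Then $sp_{\lambda(n)}(x_1,\zeta^2x_1,x_3,\dots)$, as a polynomial in $X_3,\dots,X_{2n}$ over $\mathbb C[x_1^{\pm1}]$, vanishes at each $X_j=X_*$. Dividing successively by the monic factors $X_j-X_*$ gives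
$$sp_{\lambda(n)}(x_1,\zeta^2x_1,x_3,\dots,x_{2n})=\prod_{j=3}^{2n}(X_j-X_*)\cdot Q,\qquad Q\in\mathbb C[x_1^{\pm1}][X_3,\dots,X_{2n}].$$
The left side has $x_1$-degrees between $-(2n-2)$ and $2n-2$. The product has exact extreme degrees $\pm(2n-2)$. So $Q$ does not involve $x_1$. By Step 2 applied twice, the coefficient of $x_1^{2n-2}$ on the left is $\zeta^{2(n-1)}sp_{\lambda(n-1)}(x_3,\dots,x_{2n})$. In the product it is $(-\zeta)^{2n-2}=\zeta^{2n-2}$. So $Q=sp_{\lambda(n-1)}(x_3,\dots,x_{2n})$.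

**Step 4: recursion for $\Omega_n$.** Put $u_1=u$, $u_2=1-\frac1u$, that is, $x_2=\zeta^2x_1$; then $v=\frac1{1-u}$ corresponds to $\zeta x_1$, and $V=1+\frac3{X_*+1}$. By (23), $\frac{X_j-X_*}{X_j+1}=\frac{V-U_j}{V-1}$ and $\frac1{(X_1+1)(X_2+1)}=\frac{(U_1-1)(U_2-1)}9$. With Step 3 and $3^{n(n-1)-(n-1)(n-2)}=9^{n-1}$,
$$\Omega_n(u,1-\tfrac1u,u_3,\dots)=\Big(\frac{(U_1-1)(U_2-1)}{(V-1)^2}\Big)^{n-1}\prod_{j=3}^{2n}(V-U_j)\;\Omega_{n-1}(u_3,\dots,u_{2n}).$$
Put $e=u^2-u+1$. Then $U_1-1=\frac eu$, $U_2-1=\frac e{u(u-1)}$ and $V-1=\frac e{1-u}$. So the first factor is $\big(\frac{u-1}{u^2}\big)^{n-1}$, and $\Omega_n$ satisfies (19).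

**Step 5: interpolation.** $\Omega_1=1=\Phi_1$. If $\Omega_{n-1}=\Phi_{n-1}$, then $\Omega_n-\Phi_n$ has degree at most $n-1$ in $U_1$ and, by (19) and symmetry, vanishes at the $2(2n-1)\ge n$ distinct values of $U_1$ coming from $u_1=\frac1{1-u_j}$ and $u_1=1-\frac1{u_j}$, $2\le j\le 2n$. So $\Omega_n=\Phi_n$.

**Step 6: the value at $1$.** At $x_i=1$ we have $u_i=-\zeta(1+\zeta)=1$ and $X_i+1=3$, so $\Phi_n(1^{2n})=3^{n(n-1)-2n(n-1)}sp_{\lambda(n)}(1^{2n})$. Weyl's dimension formula gives the last factor; here is the computation. Put $x_i=q^i$, $1\le i\le N$. Then $\det(q^{im_j}-q^{-im_j})=\prod_j(q^{m_j}-q^{-m_j})\det(p_i(Q_j))=\prod_j(q^{m_j}-q^{-m_j})\prod_{i<j}(Q_j-Q_i)$, with $Q_j=q^{m_j}+q^{-m_j}$. The same holds for the denominator with $N-j+1$ in place of $m_j$. With $q=e^\varepsilon$, $q^m-q^{-m}\sim2m\varepsilon$ and $Q_j-Q_i\sim(m_j^2-m_i^2)\varepsilon^2$. So as $\varepsilon\to0$ the ratio tends to $\frac{\prod_jm_j\prod_{i<j}(m_i^2-m_j^2)}{\prod_ii\prod_{i<j}(j^2-i^2)}$.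 With $\{m_j\}=\mathcal M$, Proposition 7 and Theorem 1 this is (22). $\square$

## Steps three and larger

We return to the guess of the opening, now for Laurent polynomials.

**Proposition 14.** Let $d\ge1$. The identity $F_{(2d,2d,d,d)}(u_1,u_2,1,1)=(u_1u_2)^cF_{(d,2d)}(u_1,u_2)$, with any fixed $c\in\mathbb Z$, holds if and only if $d\in\{1,2\}$ (with $c=0$). So the step-$d$ analogue of Theorem 2 fails for every $d\ge3$, already for $n=2$. Numerically, $\alpha(4;2d,2d,d,d)=\frac{d(d+1)(d-4)(d-5)}{12}$, which equals $\alpha(2;d,2d)=d+1$ exactly for $d\in\{1,2,6\}$.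

*Proof.* The numerical statement is (5), after a shift by $d$. By the shift property we may use the exponents $(d,d,0,0)$ and $(0,d)$: both sides get divided by $(u_1u_2)^d$.

**Step 1: $d\le2$.** For $d=1$, $c=0$ the identity is Proposition 12 with $n=2$. For $d=2$, $c=0$ it is Theorem 2 with $n=2$, shifted. No other $c$ works, since $F_{(0,d)}\ne0$.

**Step 2: both sides at $u=(1,t)$.** First,
$$F_{(0,d)}(y,t)=R^{0,d}(y)=ty^d+t^{d-1}+(1-t+t^2)\sum_{j=1}^{d-1}t^{d-1-j}y^j .$$
To check this, multiply by $t-y$. The sum telescopes to $t^{d-1}y-y^d$, and the total becomes $t^d(1-y+ty)-y^d(1-t+ty)$, which is $(t-y)R^{0,d}(y)$. Next, (13) with $n=2$, $k=(d,0)$ gives $F_{(d,d,0,0)}(y_1,y_2,y_3,t)=-S_3[y_1^dR^{0,d}(y_2)]$. At $y=1$, by Proposition 7,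
$$F_{(d,d,0,0)}(1,1,1,t)=-\Big[t\,\alpha(3;d,d,0)+t^{d-1}\alpha(3;d,0,0)+(1-t+t^2)\sum_{j=1}^{d-1}t^{d-1-j}\alpha(3;d,j,0)\Big].$$

**Step 3: $d\ge3$ is impossible.** Let $d\ge3$. The constant coefficient of $F_{(0,d)}(1,t)$ is $1$. That of $F_{(d,d,0,0)}(1,1,1,t)$ is $-\alpha(3;d,d-1,0)=1$ by (4). Both are polynomials in $t$ with nonzero constant term, so $c=0$. The coefficient of $t$ in $F_{(0,d)}(1,t)$ is $1+1-1=1$. In $F_{(d,d,0,0)}(1,1,1,t)$ it is, by (4),
$$-\big[\alpha(3;d,d,0)-\alpha(3;d,d-1,0)+\alpha(3;d,d-2,0)\big]=-\Big[\frac{(1-d)(2-d)}2-\frac{(3-d)(2-d)}2-1\Big]=3-d .$$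
Since $3-d\neq1$ for $d\ge3$, the identity fails. In particular, for $d=6$ the two Laurent polynomials differ although their values at $u_1=u_2=1$ agree. $\square$
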